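\title{Complete differential algebraic varieties of positive differential type}

\begin{abstract}
A projective differential algebraic variety is complete if all projections along it are closed maps for the Kolchin topology. For one derivation, complete irreducible varieties have constant Kolchin polynomial. We show that this fails for every number $m\ge 2$ of commuting derivations. For $m=2$ and $a$ differentially transcendental, the solution set of $\delta_1x=x^3+a$ is closed in $\mathbb P^1$, is complete, and has Kolchin polynomial $t+1$. The proof has two parts: a projective differential algebraic variety all of whose proper closed subsets are finite is complete, and the solution set above has this property. We also show that the differential types of complete irreducible projective varieties are exactly $0,1,\dots,m-1$.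
\end{abstract}

\section{The question and the results}\label{sec:intro}

A projective algebraic variety $V$ is complete: for every variety $Y$, the projection $V\times Y\to Y$ is a closed map. In differential algebraic geometry, sets are cut out by polynomial differential equations and carry the finer Kolchin topology, and already the projective line fails to have this property (Example~\ref{ex:Q}). Completeness becomes a restriction on $V$, and one may ask how large a complete variety can be.

\subsection*{Setting}
Fix $m\ge1$. A \emph{$\Delta$-ring} is a commutative ring containing $\mathbb Q$ together with commuting derivations $\Delta=\{\delta_1,\dots,\delta_m\}$; $\Delta$-fields, $\Delta$-ideals and $\Delta$-homomorphisms are defined accordingly. For $e\in\mathbb N^m$ put $\delta^e=\delta_1^{e_1}\cdots\delta_m^{e_m}$ and $|e|=e_1+\dots+e_m$, and let $\Theta(t)=\{\delta^e:|e|\le t\}$. For a $\Delta$-field $F$, the ring $F\{Y_1,\dots,Y_k\}$ of \emph{$\Delta$-polynomials} is the polynomial ring over $F$ in the indeterminates $\delta^eY_i$, and $[S]$ is the $\Delta$-ideal generated by a set $S$. If $y$ is a tuple from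 a $\Delta$-extension of $F$, then $F\{y\}$ and $F\langle y\rangle$ are the $\Delta$-ring and the $\Delta$-field generated by $y$ over $F$. An element $y$ is \emph{$\Delta$-transcendental} over $F$ if the $\delta^ey$ are algebraically independent over $F$, and \emph{$\Delta$-algebraic} otherwise.

Let $\mathcal U$ be a universal (saturated) differentially closed $\Delta$-field of characteristic zero. A $\Delta$-subfield is \emph{small} if $\mathcal U$ is universal over it; the properties of $\mathcal U$ that we use are listed in Section~\ref{sec:background}. We write $\mathbb A^k$ and $\mathbb P^n$ for $\mathcal U^k$ and $\mathbb P^n(\mathcal U)$. The closed sets of the \emph{Kolchin topology} on $\mathbb A^k$ are the zero sets of families of $\Delta$-polynomials over $\mathcal U$. A subset of $\mathbb P^n$, or of a product of affine and projective spaces, is closed if its trace on each standard affine chart is closed; it is \emph{$F$-closed}, or \emph{defined over $F$}, if in each chart the $\Delta$-polynomials can be taken over $F$. A \emph{projective} differential algebraic variety is a closed subset of some $\mathbb P^n$,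 and a \emph{quasi-projective} one is a locally closed subset. All topological terms refer to the Kolchin topology.

A projective $V$ is \emph{complete} if for every quasi-projective $Y$ the projection $\pi:V\times Y\to Y$ is a closed map.

Let $K$ be small. A nonempty $K$-closed set $V$ is \emph{irreducible over $K$} if it is not the union of two proper $K$-closed subsets. It then has a \emph{generic point} over $K$, a point lying in no proper $K$-closed subset. Let $(a_1,\dots,a_n)$ be the coordinates of a generic point of $V\subseteq\mathbb P^n$ in an affine chart. A theorem of Kolchin gives a numerical polynomial $\omega_V$ of degree at most $m$ with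
\[
\omega_V(t)=\operatorname{trdeg}_K K\bigl(\theta a_i:\ \theta\in\Theta(t),\ 1\le i\le n\bigr)\qquad\text{for all large }t,
\]
and says that $\omega_V$ has degree $m$ exactly when some $a_i$ is $\Delta$-transcendental over $K$. (The field on the right does not depend on the chart, by the quotient rule.) This is the \emph{Kolchin polynomial} of $V$. Its degree is the \emph{differential type} of $V$, the zero polynomial being given type $0$. Thus $V$ has type $0$ if and only if $\omega_V$ is constant.

The polynomial $\omega_V(t)$ counts the derivatives of order at most $t$ of a solution that can be prescribed freely. The model cases are the closed sets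
\begin{equation}\label{eq:L}
L_\tau=\{x\in\mathbb A^1:\ \delta_jx=0\ \text{ for } j>\tau\}\cup\{\infty\}\subseteq\mathbb P^1\qquad(0\le\tau\le m),
\end{equation}
given in the chart $u=1/x$ by the same equations $\delta_ju=0$. The free derivatives of a generic point are the $\delta_1^{e_1}\cdots\delta_\tau^{e_\tau}x$, so $\omega_{L_\tau}(t)=\binom{t+\tau}{\tau}$ and $L_\tau$ has type $\tau$. One may think of type $\tau$ as dependence on arbitrary functions of $\tau$ variables, and of type $0$ as dependence on finitely many constants. Here $L_m=\mathbb P^1$, and $L_0$ is the projective line over the field of common constants.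

\subsection*{The question}
It is known that in the ordinary case $m=1$ every complete projective variety irreducible over $K$ has constant Kolchin polynomial. The partial case is the following problem from \cite{FLS}.

\medskip
\noindent\textbf{Question.} \emph{Let $m\ge2$. Does every complete projective differential algebraic variety $V\subseteq\mathbb P^n$ that is irreducible over a small $K$ have constant Kolchin polynomial?}
\medskip

The model cases suggest a positive answer: $L_0$ is complete, and no $L_\tau$ with $\tau\ge1$ is (Example~\ref{ex:L}). The reason for the failure is that a closed subset of a complete variety is complete, while a free derivation on $L_\tau$ leaves room to impose an extra differential equation whose solution set is not complete. One might expect such room in every variety of positive type. It need not be there, and the answer to the Question is negative for every $m\ge2$.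

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $m\ge1$ and $0\le\tau\le m-1$. Let $a\in\mathcal U$ satisfy $\delta_ja=0$ for $j>\tau+1$, and suppose that the elements $\delta_1^{e_1}\cdots\delta_{\tau+1}^{e_{\tau+1}}a$ are algebraically independent over $\mathbb Q$. Let $K$ be any small $\Delta$-field containing $a$, and let
\[
V_\tau=\bigl\{[W:X]\in\mathbb P^1:\ W(W\delta_1X-X\delta_1W)=X^3+aW^3,\ \ W\delta_jX=X\delta_jW\ \ (j>\tau+1)\bigr\}.
\]
Then $V_\tau$ is closed, irreducible over $K$, complete, and $\omega_{V_\tau}(t)=\binom{t+\tau}{\tau}$. For $m\ge2$ and $1\le\tau\le m-1$ this polynomial is not constant.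
\end{theorem}

Such an element $a$ exists by fact (F2) below. For $m=2$ and $\tau=1$ the theorem says: if $a$ is $\Delta$-transcendental over $\mathbb Q$ and $K=\mathbb Q\langle a\rangle$, then $\{x\in\mathbb A^1:\delta_1x=x^3+a\}$ is a complete projective variety with Kolchin polynomial $t+1$. Completeness comes from the following criterion.

\begin{theorem}\label{thm:criterion}
Let $V\subseteq\mathbb P^n$ be closed and nonempty, and suppose that every proper closed subset of $V$ is finite. Then $V$ is complete.
\end{theorem}

The types realized in Theorem~\ref{thm:main} are all the possible ones.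

\begin{theorem}\label{thm:range}
A complete projective variety irreducible over a small $K$ has differential type at most $m-1$. Hence the differential types of complete irreducible projective varieties are exactly $0,1,\dots,m-1$. Moreover, every polynomial $\sum_{\tau=0}^{m-1}d_\tau\binom{t+\tau}{\tau}$ with $d_\tau\in\mathbb N$ is the Kolchin polynomial of a complete projective variety.
\end{theorem}

Theorem~\ref{thm:criterion} is proved in Section~\ref{sec:criterion} by a valuative argument; the valuations must be compatible with the derivations, and Section~\ref{sec:val} constructs them. Sections~\ref{sec:V} and~\ref{sec:dichotomy} show that $V_\tau$ has no infinite proper closed subset, which is a statement about one ordinary derivation acting on towers of rational function fields. Theorem~\ref{thm:range} is proved in Section~\ref{sec:range}.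

\section{Standard facts and first examples}\label{sec:background}

We use the following standard facts. Here $F$ is a small $\Delta$-subfield of $\mathcal U$, and $\operatorname{Aut}(\mathcal U/F)$ is the group of $\Delta$-automorphisms of $\mathcal U$ fixing $F$ pointwise. The field $\mathbb Q$ is small, and so are $F\langle y\rangle$ for a finite tuple $y$ from $\mathcal U$ and the algebraic closure $F^{\mathrm{alg}}\subseteq\mathcal U$.

\begin{itemize}
\item[(F1)] (Ritt--Raudenbush.) Radical $\Delta$-ideals of a ring of $\Delta$-polynomials in finitely many variables over a $\Delta$-field satisfy the ascending chain condition. Hence the Kolchin topology is Noetherian, every closed set is defined over $F\langle y\rangle$ for some finite tuple $y$, and an $F$-closed set is a finite union of sets irreducible over $F$.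
\item[(F2)] Every finitely generated $\Delta$-field extension of $F$ embeds in $\mathcal U$ over $F$. In particular, every prime $\Delta$-ideal $\mathfrak p$ of $F\{Y_1,\dots,Y_k\}$ is the ideal of a point of $\mathbb A^k$ (embed the fraction field of $F\{Y\}/\mathfrak p$); this is why generic points exist.
\item[(F3)] A $\Delta$-isomorphism $F\langle y\rangle\to F\langle y'\rangle$ over $F$ between finitely generated $\Delta$-subfields of $\mathcal U$ extends to an element of $\operatorname{Aut}(\mathcal U/F)$. In particular, any two elements $\Delta$-transcendental over $F$ are conjugate under $\operatorname{Aut}(\mathcal U/F)$.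
\item[(F4)] The fixed field of $\operatorname{Aut}(\mathcal U/F)$ is $F$; elements with finite orbit lie in $F^{\mathrm{alg}}$; a closed set invariant under $\operatorname{Aut}(\mathcal U/F)$ is defined over $F$.
\item[(F5)] A derivation $\delta$ of a field $B$ of characteristic zero extends uniquely to any algebraic extension. If $G\in B[X]$, $G(\vartheta)=0$ and $G'(\vartheta)\ne0$, then $\delta\vartheta=-G^\delta(\vartheta)/G'(\vartheta)$, where $G^\delta$ is obtained by applying $\delta$ to the coefficients of $G$. By uniqueness, commuting derivations have commuting extensions, and $\delta$ commutes with $B$-automorphisms, hence with the trace of a finite extension.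
\item[(F6)] If $B\subseteq B'\subseteq B''$ are $\Delta$-fields, each $\Delta$-algebraic over the preceding one, then $B''$ is $\Delta$-algebraic over $B$. The elements of a $\Delta$-extension that are $\Delta$-algebraic over $B$ form a $\Delta$-field.
\end{itemize}

Two observations will be used repeatedly. First, \emph{a closed subset $V'$ of a complete $V$ is complete}, because a closed subset of $V'\times Y$ is closed in $V\times Y$. Second, \emph{$0$ lies in the closure of $\mathbb Q^*$ in $\mathbb A^1$}: on elements killed by all $\delta_i$, a $\Delta$-polynomial in $Y$ takes the same values as the ordinary polynomial obtained by setting $\delta^eY=0$ for $e\neq0$, and if the latter vanishes on $\mathbb Q^*$ it is zero.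

\begin{example}\label{ex:Q}
Let $Q=\{x\in\mathbb A^1:\delta_1^2x=x^3,\ \delta_jx=0\ (j\ge2)\}$. With $u=1/x$ we have $\delta_1^2x=-u^{-2}\delta_1^2u+2u^{-3}(\delta_1u)^2$, so in the chart at infinity $Q$ is given by $-u\,\delta_1^2u+2(\delta_1u)^2=1$ and $\delta_ju=0$ $(j\ge2)$. The point $u=0$ does not satisfy the first equation, so $Q$ is closed in $\mathbb P^1$. The equation $\delta_1^2x=x^3$ has the first integral $(\delta_1x)^2-x^4/2$, and we let it tend to infinity:
\[
Z=\{(x,y)\in Q\times\mathbb A^1:\ y\,\bigl((\delta_1x)^2-x^4/2\bigr)=1\}.
\]
This set is closed in $Q\times\mathbb A^1$, and $0\notin\pi(Z)$. Given $c\in\mathbb Q^*$, consider the field $\mathbb Q(x,s)$ with $x$ transcendental and $s^2=x^4/2+1/c$, and put $\delta_1x=s$ and $\delta_j=0$ for $j\ge2$. Differentiating $s^2$ gives $2s\,\delta_1s=2x^3s$, so $\delta_1^2x=x^3$; embedding this field in $\mathcal U$ shows $c\in\pi(Z)$. Thus $\mathbb Q^*\subseteq\pi(Z)$ and $\pi(Z)$ is not closed. So $Q$ is not complete, and neither is $\mathbb P^n$ for $n\ge1$, since a line in $\mathbb P^n$ contains a copy of $Q$.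
\end{example}

\begin{example}\label{ex:L}
For $\tau\ge1$ the set $L_\tau$ of \eqref{eq:L} contains $Q$, so it is not complete. On the other hand, a proper closed subset of $L_0$ misses a point, so in one of the two charts it lies in the zero set of a nonzero ordinary polynomial; it is therefore finite, and $L_0$ is complete by Theorem~\ref{thm:criterion}.
\end{example}

In Example~\ref{ex:Q}, the fibers of $Z$ over the points $c\in\mathbb Q^*$ are infinite proper closed subsets of $Q$, and they escape as $c$ specializes to $0$. The hypothesis of Theorem~\ref{thm:criterion} forbids fibers of this kind.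

\section{Valuations compatible with the derivations}\label{sec:val}

Valuations are written additively; see \cite{EP} for background. A valuation is \emph{real} if its values lie in $\mathbb R\cup\{\infty\}$. We use two facts on extensions \cite[Ch.~3]{EP}. A local subring $S$ of a field is dominated by a valuation ring $O$ of that field: $S\subseteq O$, and the maximal ideal of $O$ meets $S$ in the maximal ideal of $S$. A valuation extends to every finite extension field, with value group of finite index over the original one; in particular, a real valuation has a real extension.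

The classical proof that $\mathbb P^n$ is complete scales the homogeneous coordinates of a point into a valuation ring and reduces them modulo the maximal ideal. To preserve differential equations, reduction must be a $\Delta$-homomorphism. Call a valuation $w$ on a $\Delta$-field $E$ \emph{monotone} if
\[
w(\delta_if)\ge w(f)\qquad\text{for all }f\in E\text{ and }1\le i\le m .
\]
Then the valuation ring and its maximal ideal are stable under $\Delta$, so the residue field is a $\Delta$-field and reduction is a $\Delta$-homomorphism. We need to produce monotone valuations (Lemma~\ref{lem:A}) and to extend them to algebraic extensions (Lemma~\ref{lem:B}).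

\subsection*{Existence}
A valuation $v$ chosen without regard to $\Delta$ has no reason to be monotone. To repair it, evaluate $v$ not on $r$ but on the Taylor series $\sum_e(\delta^er/e!)\,T^e$, giving each variable $T_i$ a small value $\varepsilon>0$. The result $w_\varepsilon(r)=\min_e\bigl(v(\delta^er)+\varepsilon|e|\bigr)$ drops by at most $\varepsilon$ under a derivation, and we let $\varepsilon$ tend to $0$.

\begin{example}\label{ex:taylor}
Let $m=1$, $R=\mathbb Q[y_0,y_1]$, $\delta y_0=y_1$, $\delta y_1=0$. Fix a real $\beta>1$ and let $v$ be the monomial valuation with $v(y_0)=\beta$, $v(y_1)=1$. It is not monotone, since $v(\delta y_0)<v(y_0)$. Let $f\ne0$ have lowest homogeneous part $f_d$ of degree $d$, and let $k\le d$ be the degree of $f_d$ in $y_0$. As $\delta=y_1\,\partial/\partial y_0$ preserves degrees, $v(\delta^ef)\ge d$ for all $e$, and $\delta^kf$ is a nonzero multiple of $y_1^d$ plus terms of higher degree, so $v(\delta^kf)=d$. Hence $d\le w_\varepsilon(f)\le d+d\varepsilon$. The limit as $\varepsilon\to0$ is the order of vanishing at the origin, which is monotone.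
\end{example}

In general $v$ is not real, and the values $v(\delta^eg)$ of the derivatives of a given element $g$ may decrease without a positive lower bound, so that a naive limit could be trivial on $g$. We therefore rescale $v$ at each stage so that $g$ keeps a value between $1$ and $2$, and take the limit along an ultrafilter.

\begin{lemma}\label{lem:A}
Let $R$ be a $\Delta$-ring that is a domain, $\mathfrak m$ a prime $\Delta$-ideal of $R$, and $0\ne g\in\mathfrak m$. There is a function $w:R\to[0,\infty]$ with $w(0)=\infty$ such that, for all $r,s\in R$ and all $i$,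
\begin{itemize}
\item[(a)] $w(rs)=w(r)+w(s)$ and $w(r+s)\ge\min(w(r),w(s))$;
\item[(b)] $w(\delta_ir)\ge w(r)$;
\item[(c)] $w(r)=0$ if $r\notin\mathfrak m$;
\item[(d)] $0<w(g)<\infty$.
\end{itemize}
Consequently $\mathfrak n=\{r:w(r)=\infty\}$ is a prime $\Delta$-ideal not containing $g$, and $w$ induces a monotone real valuation on $E'=\operatorname{Frac}(R/\mathfrak n)$ that vanishes on $\mathbb Q^*$.
\end{lemma}

\begin{proof}
Let $O$ be a valuation ring of $\operatorname{Frac}(R)$ dominating $R_{\mathfrak m}$, with valuation $v$; we regard the values in the divisible hull $\Gamma$ of the value group. Then $v\ge0$ on $R$, $v>0$ on $\mathfrak m$, and $v=0$ on $R\setminus\mathfrak m\supseteq\mathbb Q^*$. Since $\mathfrak m$ is a $\Delta$-ideal, $v(\delta^eg)>0$ for all $e$; since $g\ne0$, $v(g)<\infty$. So for $N\ge1$,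
\[
\alpha_N=\min_{|e|\le N}v(\delta^eg)
\]
is a positive element of $\Gamma$.

\emph{Rescaling.} For $c\in O$ put $v_N(c)=\sup\{q\in\mathbb Q_{\ge0}:q\alpha_N\le v(c)\}\in[0,\infty]$. This is a nondecreasing function of $v(c)$, with $v_N(c)=0$ if $v(c)=0$ and $v_N(c)=1$ if $v(c)=\alpha_N$; in particular $v_N(c+d)\ge\min(v_N(c),v_N(d))$. Also $v_N(cd)=v_N(c)+v_N(d)$. Indeed, adding $q\alpha_N\le v(c)$ and $q'\alpha_N\le v(d)$ gives $\ge$; and if $q>v_N(c)$ and $q'>v_N(d)$ are rational, then $v(cd)<(q+q')\alpha_N$, so $v_N(cd)\le q+q'$. As for valuations, $v_N(c)<v_N(d)$ implies $v_N(c+d)=v_N(c)$.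

\emph{Taylor valuations.} For $r\in R$ put $a_e(r)=\delta^er/e!$, so that $v_N(a_e(r))=v_N(\delta^er)$, and let
\[
w_N(r)=\inf_{e\in\mathbb N^m}\bigl(v_N(\delta^er)+|e|/N\bigr)\in[0,\infty].
\]
A finite infimum is attained, because only finitely many $e$ have $|e|/N$ below a given bound. Since $\delta^e$ is additive, $w_N(r+s)\ge\min(w_N(r),w_N(s))$. Leibniz's rule reads $a_e(rs)=\sum_{e'+e''=e}a_{e'}(r)a_{e''}(s)$, and each term has $v_N$ at least $w_N(r)+w_N(s)-|e|/N$; so $w_N(rs)\ge w_N(r)+w_N(s)$. For the reverse inequality let $w_N(r),w_N(s)$ be finite, and let $e^*,h^*$ be the lexicographically smallest exponents attaining the infimum for $r$ and for $s$. If $e'+e''=e^*+h^*$ and $(e',e'')\ne(e^*,h^*)$, then $e'<e^*$ or $e''<h^*$, because the lexicographic order is compatible with addition. In the first case $v_N(a_{e'}(r))+|e'|/N>w_N(r)$, in the second $v_N(a_{e''}(s))+|e''|/N>w_N(s)$. Either way the term $a_{e'}(r)a_{e''}(s)$ has $v_N$ strictly larger than $v_N(a_{e^*}(r)a_{h^*}(s))=w_N(r)+w_N(s)-|e^*+h^*|/N$. So $a_{e^*+h^*}(rs)$ has exactly this value, and $w_N(rs)\le w_N(r)+w_N(s)$.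

Three more properties follow from the definition. Since $\delta^e\delta_i$ has order $|e|+1$, we have $w_N(r)\le w_N(\delta_ir)+1/N$. If $r\notin\mathfrak m$, the term $e=0$ gives $w_N(r)=0$. Finally $1\le w_N(g)\le2$: terms with $|e|\le N$ have $v_N(\delta^eg)\ge1$, terms with $|e|>N$ have $|e|/N>1$, and some $e$ with $|e|\le N$ has $v_N(\delta^eg)=1$.

\emph{The limit.} Let $\mathcal F$ be a nonprincipal ultrafilter on $\{1,2,\dots\}$. Every sequence in the compact space $[0,\infty]$ has a unique limit along $\mathcal F$; such limits preserve $\le$, commute with the continuous operations $+$ and $\min$, and $1/N$ has limit $0$. Put $w(r)=\lim_{\mathcal F}w_N(r)$. Then (a)--(d) follow, with $1\le w(g)\le2$.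

By (a), $\mathfrak n$ is a prime ideal and $w$ is constant on its cosets; by (b) it is a $\Delta$-ideal; by (d), $g\notin\mathfrak n$. So $w(r/s)=w(r)-w(s)$ defines a real valuation on $E'$, which vanishes on $\mathbb Q^*$ by (c). In $\delta_i(r/s)=\delta_ir/s-r\,\delta_is/s^2$ both terms have value at least $w(r)-w(s)$ by (b), so $w$ is monotone.
\end{proof}

The lemma controls the prime $\Delta$-ideal $\{r:w(r)>0\}$ only in part: it lies in $\mathfrak m$ and contains $g$, but it may be smaller than $\mathfrak m$. This will be enough.

\subsection*{Algebraic extensions}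
The point to be specialized in Section~\ref{sec:criterion} has coordinates algebraic over the field on which Lemma~\ref{lem:A} gives a valuation. The formula $\delta f=-G^\delta(f)/G'(f)$ controls $\delta f$ well when the conjugates of $f$ are as far from $f$ as possible, since then $G'(f)$ has the expected value. The proof below reduces to that case, using that the Galois group preserves the valuation; this is the purpose of passing to the completion.

\begin{lemma}\label{lem:B}
Let $E'$ be a $\Delta$-field with a monotone real valuation $w$ that vanishes on $\mathbb Q^*$, and let $G_0\in E'[X]$ be nonconstant. There are a $\Delta$-field $L\supseteq E'$ containing a root of $G_0$ and a monotone real valuation $w'$ on $L$ extending $w$.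
\end{lemma}

\begin{proof}
\emph{Completion.} Each $\delta_i$ is additive with $w(\delta_if)\ge w(f)$, hence uniformly continuous, and extends by continuity to the completion $\widehat E$ of $(E',w)$. The extensions are commuting derivations. They satisfy the same inequality: if $f_k\to f\ne0$ with $f_k\in E'$, then $w(\delta_if_k)\ge w(f_k)=w(f)$ for large $k$, and $\{h:w(h)\ge w(f)\}$ is closed. Let $L$ be a splitting field of $G_0$ over $\widehat E$, a finite Galois extension and a $\Delta$-field by (F5), and let $w'$ be a real extension of $w$ to $L$. Every $\sigma\in\operatorname{Gal}(L/\widehat E)$ preserves $w'$. Indeed, $\exp(-w')$ and $\exp(-w'\circ\sigma)$ are norms on a finite-dimensional vector space over a complete field, so they are equivalent: $|w'(f)-w'(\sigma f)|$ is bounded on $L^*$. Applying the bound to the powers $f^k$ gives $w'(\sigma f)=w'(f)$.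

\emph{Induction on the degree.} Fix $\delta=\delta_i$. We claim that for fields $\widehat E\subseteq B_1\subseteq B_2\subseteq L$, if $w'(\delta f)\ge w'(f)$ holds on $B_1$, then it holds on $B_2$; the case $B_1=\widehat E$, $B_2=L$ is the lemma. We argue by induction on $n=[B_2:B_1]$, the case $n=1$ being trivial. Let $n\ge2$ and $f\in B_2$. If $B_1(f)\ne B_2$, the induction hypothesis for $B_1(f)/B_1$ applies, so let $B_2=B_1(f)$.

Put $t=\frac1n\operatorname{Tr}_{B_2/B_1}(f)\in B_1$. All conjugates of $f$ have the value $w'(f)$ and $w'(n)=0$, so $w'(\delta t)\ge w'(t)\ge w'(f)$ and $w'(f-t)\ge w'(f)$. If the inequality holds for $f-t$, then $\delta f=\delta(f-t)+\delta t$ has value at least $w'(f)$. So we may replace $f$ by $f-t$, which still generates $B_2$, and assume that $f$ has trace $0$.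

Let $\mathcal G=\operatorname{Gal}(L/B_1)$ and $H=\{\sigma\in\mathcal G:w'(\sigma f-f)>w'(f)\}$. The identity $\sigma\rho f-f=\sigma(\rho f-f)+(\sigma f-f)$ shows that $H$ is closed under products, so it is a subgroup, and it contains $\operatorname{Gal}(L/B_2)$. If $H=\mathcal G$, then in $0=nf+\sum(\sigma f-f)$, the sum taken over the $n$ conjugates $\sigma f$, the term $nf$ has value $w'(f)$ and all other terms have larger value, which is impossible. Hence the fixed field satisfies $B_1\subsetneq L^H\subseteq B_2$. If $L^H\ne B_2$, both $L^H/B_1$ and $B_2/L^H$ have degree less than $n$, and we apply the induction hypothesis twice.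

It remains to treat $L^H=B_2$, that is, $H=\operatorname{Gal}(L/B_2)$. Then every conjugate $\sigma f\ne f$ has $w'(\sigma f-f)\le w'(f)$, and the reverse inequality holds since $w'(\sigma f)=w'(f)$. Let $G=X^n+\sum_{j=1}^nc_jX^{n-j}$ be the minimal polynomial of $f$ over $B_1$. Then $G'(f)=\prod_{\sigma f\ne f}(f-\sigma f)$ has value $(n-1)w'(f)$. Up to sign, $c_j$ is an elementary symmetric function of degree $j$ in the conjugates, so $w'(\delta c_j)\ge w'(c_j)\ge j\,w'(f)$ and $w'(G^\delta(f))\ge n\,w'(f)$. Therefore $w'(\delta f)=w'(G^\delta(f))-w'(G'(f))\ge w'(f)$.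
\end{proof}

\begin{remark}
Stability of the valuation ring alone does not pass to algebraic extensions: $d/dt$ preserves $\mathbb Q[[t]]$, but the derivative of $t^{1/2}$ has negative value. The hypothesis on $\mathbb Q^*$ is also needed: on $\mathbb Q(t)$, the valuation assigning to a polynomial the least $p$-adic value of its coefficients is monotone for $d/dt$, but $f=t^{1/p}$ has value $0$ and its derivative $f/(pt)$ has negative value.
\end{remark}

\section{The completeness criterion}\label{sec:criterion}

We prove Theorem~\ref{thm:criterion}. Given a closed $Z\subseteq V\times Y$ and a point of $Y$ in the closure of $\pi(Z)$, we start from a point $(p,y)\in Z$ such that $y$ specializes to the given point, and we want to specialize $p$ along with $y$. Lemma~\ref{lem:B} reaches $p$ only if $p$ is algebraic over $y$; the hypothesis on $V$ says that this holds unless the fiber of $Z$ over $y$ is all of $V$, an easy case. Lemma~\ref{lem:A} yields only a proper specialization of $y$, not necessarily the desired one; choosing $y$ with maximal ideal turns a single step into a contradiction.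

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
\emph{Reduction to $Y=\mathbb A^k$.} Let $Y\subseteq\mathbb P^k$ be quasi-projective, $Z\subseteq V\times Y$ closed, and $b\in Y$ in the closure of $\pi(Z)$. Choose a chart $\mathbb A^k\ni b$, put $Y_0=Y\cap\mathbb A^k$ and $Z_0=Z\cap(V\times Y_0)$, and let $\tilde Z$ be the closure of $Z_0$ in $V\times\mathbb A^k$. Since $Y_0$ is open in $Y$, the point $b$ is in the closure of $\pi(Z)\cap Y_0=\pi(Z_0)$. If the image of $\tilde Z$ in $\mathbb A^k$ is closed, there is a point $(q,b)\in\tilde Z$, and it lies in $\tilde Z\cap(V\times Y_0)=Z_0$. So it suffices to treat $Y=\mathbb A^k$.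

Let $Z\subseteq V\times\mathbb A^k$ be closed and suppose that $\pi(Z)$ is not closed. After a translation, $0\in\overline{\pi(Z)}\setminus\pi(Z)$. Let $K_1$ be a small $\Delta$-field over which $V$ and $Z$ are defined. For $y\in\mathbb A^k$ let $I(y)=\{f\in K_1\{Y_1,\dots,Y_k\}:f(y)=0\}$, a prime $\Delta$-ideal, and let $\mathfrak m_0=I(0)=[Y_1,\dots,Y_k]$.

\emph{A maximal point.} Let $\mathcal S=\{I(y):y\in\pi(Z),\ I(y)\subseteq\mathfrak m_0\}$. This set is nonempty. Indeed, $Z$ is a finite union of sets $Z_j$ irreducible over $K_1$, so $0\in\overline{\pi(Z_j)}$ for some $j$. Let $(p,y)$ be a generic point of $Z_j$ over $K_1$. If $f\in I(y)$, then $f$ vanishes on $\pi(Z_j)$, hence on its closure, hence at $0$. Also $\mathfrak m_0\notin\mathcal S$, since $I(y)=\mathfrak m_0$ means $y=0$. By (F1) choose a maximal element $\mathfrak p=I(y)$ of $\mathcal S$, with $(p,y)\in Z$. Put $R=K_1\{y\}\cong K_1\{Y\}/\mathfrak p$ and $E=K_1\langle y\rangle$, and let $\mathfrak m$ be the image of $\mathfrak m_0$ in $R$, a nonzero prime $\Delta$-ideal. The fiber $Z_y=\{q\in V:(q,y)\in Z\}$ is closed and invariant under $\operatorname{Aut}(\mathcal U/E)$.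

\emph{Case 1: $Z_y=V$.} The set
\[
C=\{y'\in\mathbb A^k:V\times\{y'\}\subseteq Z\}=\bigcap_{q\in V}\{y':(q,y')\in Z\}
\]
is closed and invariant under $\operatorname{Aut}(\mathcal U/K_1)$, so by (F4) it is the zero set of $\Delta$-polynomials over $K_1$. These vanish at $y\in C$, so they lie in $\mathfrak p\subseteq\mathfrak m_0$ and vanish at $0$. Thus $V\times\{0\}\subseteq Z$, and $0\in\pi(Z)$ because $V\ne\emptyset$, a contradiction.

\emph{Case 2: $Z_y\ne V$.} By hypothesis $Z_y$ is finite, so $p$ has finite orbit under $\operatorname{Aut}(\mathcal U/E)$. Normalize $p=[p_0:\dots:p_n]$ with $p_l=1$ for some $l$. By (F4) all $p_i$ are algebraic over $E$. Write $E(p_0,\dots,p_n)=E(\vartheta)$ and let $G$ be the minimal polynomial of $\vartheta$ over $E$.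

The valuation of Lemma~\ref{lem:A} lives on a quotient of $R$, so we first spread $p$ out over a localization of $R$ that survives in the quotient. Write $1/G'(\vartheta)$ and the $p_i$ as polynomials in $\vartheta$ over $E$, take a common denominator in $R$ for their coefficients and those of $G$, and multiply it by a nonzero element of $\mathfrak m$. This gives $0\ne g\in\mathfrak m$ such that $G\in R[1/g][X]$ and $1/G'(\vartheta),p_0,\dots,p_n$ lie in $A=R[1/g][\vartheta]$. Since $G$ is monic, division with remainder gives $A\cong R[1/g][X]/(G)$, and $A$ is a $\Delta$-ring because $\delta_i\vartheta=-G^{\delta_i}(\vartheta)/G'(\vartheta)\in A$.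

Apply Lemma~\ref{lem:A} to $(R,\mathfrak m,g)$ to get $w$, $\mathfrak n$, $E'$. Since $g\notin\mathfrak n$, the $\Delta$-homomorphism $R\to E'$ extends to $R[1/g]$; let $\bar G$ be the image of $G$ in $E'[X]$, monic of the same degree. Lemma~\ref{lem:B} gives a $\Delta$-field $L\supseteq E'$ with a root $\xi$ of $\bar G$ and a monotone valuation $w'$ extending $w$. Define $\psi:A\to L$ by $R[1/g]\to E'$ and $\vartheta\mapsto\xi$. As $G'(\vartheta)$ is a unit of $A$, we have $\bar G'(\xi)\ne0$, and $\psi(\delta_i\vartheta)=-\bar G^{\delta_i}(\xi)/\bar G'(\xi)=\delta_i\xi$. So $\psi$ is a $\Delta$-homomorphism over $K_1$. Put $y'=\psi(y)$ and $p_i'=\psi(p_i)$, so $p'_l=1$. Applying $\psi$ to the equations of $Z$ in chart $l$, which have coefficients in $K_1$, we see that $(p',y')$ satisfies them.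

Let $O'$ be the valuation ring of $w'$ and $\kappa$ its residue field, a $\Delta$-field. Nonzero elements of $K_1$ are units of $R$, so $w'$ vanishes on them by (c), and reduction $O'\to\kappa$ is a $\Delta$-homomorphism over $K_1$. The coordinates of $y'$ lie in $O'$ because $w\ge0$ on $R$. Choose $l'$ with $w'(p'_{l'})$ minimal and put $q_i=p_i'/p'_{l'}\in O'$, so that $q_{l'}=1$. The equations of $Z$ in chart $l'$ hold at $(q,y')$: embed $K_1\langle p',y'\rangle$ in $\mathcal U$ over $K_1$ by (F2); the image of $(p',y')$ is a point of $Z$ that lies in chart $l'$, where its coordinates are the images of $(q,y')$. Reducing, these equations hold at the residue $(\bar q,\bar y)$. Embedding $K_1\langle\bar q,\bar y\rangle$ in $\mathcal U$ over $K_1$, we obtain $(\bar q,\bar y)\in Z$, and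
\[
I(\bar y)=\{f\in K_1\{Y\}:\ w(f(y))>0\}.
\]
This ideal contains $\mathfrak p$. By (d) it contains any $f$ with $f(y)=g$, and such an $f$ is not in $\mathfrak p$. If $f\notin\mathfrak m_0$, then $f(y)\notin\mathfrak m$ because $\mathfrak p\subseteq\mathfrak m_0$, so $w(f(y))=0$ by (c); thus $I(\bar y)\subseteq\mathfrak m_0$. Hence $\mathfrak p\subsetneq I(\bar y)\in\mathcal S$, contradicting maximality.
\end{proof}

\begin{remark}
The set $V_\tau$ lies in $\mathbb A^1$, and the valuative picture shows why its points do not escape to infinity. If $w$ is monotone, $w(a)\ge0$ and $w(x)<0$, then $w(\delta_1x)\ge w(x)>3w(x)=w(x^3+a)$, so $x$ is not a solution of $\delta_1x=x^3+a$.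
\end{remark}

\section{The varieties $V_\tau$}\label{sec:V}

Fix $\tau$, $a$, $K$ as in Theorem~\ref{thm:main}. The element $a$ exists: on the field $\mathbb Q(a_e:e\in\mathbb N^{\tau+1})$ of rational functions let $\delta_1,\dots,\delta_{\tau+1}$ shift the index and let the other $\delta_j$ be zero, and apply (F2).

In the chart $x=X/W$ we have $W\delta_jX-X\delta_jW=W^2\delta_jx$, and in the chart $u=W/X$ we have $W\delta_jX-X\delta_jW=-X^2\delta_ju$. So the conditions defining $V_\tau$ do not depend on the choice of homogeneous coordinates, and they read
\[
\delta_1x=x^3+a,\quad\delta_jx=0\qquad\text{and}\qquad u\,\delta_1u+1+au^3=0,\quad\delta_ju=0\qquad(j>\tau+1).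
\]
Hence $V_\tau$ is $K$-closed in $\mathbb P^1$, and it does not contain $u=0$, so $V_\tau\subseteq\mathbb A^1$.

Write $D=\delta_1$. For $\mu\in\mathbb N^\tau$ put $\partial^\mu=\delta_2^{\mu_1}\cdots\delta_{\tau+1}^{\mu_\tau}$ and $a_\mu=\partial^\mu a$, and for $x\in V_\tau$ put $x_\mu=\partial^\mu x$. The equation determines $Dx$ from $x$ and leaves the $x_\mu$ free.

\begin{lemma}\label{lem:ring}
Let $F\supseteq K$ be small and $I_F=[\,\delta_1X-X^3-a,\ \delta_jX\ (j>\tau+1)\,]\subseteq F\{X\}$. Then $F\{X\}/I_F$ is the polynomial ring over $F$ in the images of the $\partial^\mu X$. Consequently $V_\tau$ is irreducible over $F$; a point $x\in V_\tau$ is generic over $F$ if and only if the $x_\mu$ are algebraically independent over $F$; and $\omega_{V_\tau}(t)=\binom{t+\tau}\tau$. Of the hypotheses on $a$, only $\delta_ja=0$ $(j>\tau+1)$ is needed here.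
\end{lemma}

\begin{proof}
Let $S=F[X_\mu:\mu\in\mathbb N^\tau]$ be a polynomial ring. A derivation of $F$ extends to $S$ with arbitrary values on the $X_\mu$, and two extensions of commuting derivations commute if they commute on the $X_\mu$. Put $\delta_{k+1}X_\mu=X_{\mu+\epsilon_k}$ for $1\le k\le\tau$, where $\epsilon_k$ is the $k$-th unit vector, and $\delta_jX_\mu=0$ for $j>\tau+1$. These derivations commute with each other, so $\partial^\mu$ acts on $S$, and we put $DX_\mu=\partial^\mu(X_0^3+a)$. Then $\delta_{k+1}DX_\mu=\partial^{\mu+\epsilon_k}(X_0^3+a)=D\delta_{k+1}X_\mu$, and for $j>\tau+1$ we have $\delta_jDX_\mu=\partial^\mu\delta_j(X_0^3+a)=0=D\delta_jX_\mu$. So $S$ is a $\Delta$-ring, and $X\mapsto X_0$ induces a $\Delta$-homomorphism $\varphi:F\{X\}/I_F\to S$ with $\varphi(\partial^\mu X)=X_\mu$. The $F$-subalgebra of $F\{X\}/I_F$ generated by the $\partial^\mu X$ is stable under $\Delta$, since $D\partial^\mu X=\partial^\mu(X^3+a)$ and $\delta_j\partial^\mu X=0$ there; so it is everything. As $\varphi$ sends these generators to indeterminates, it is an isomorphism.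

Thus $I_F$ is prime, and by (F2) it is the ideal over $F$ of some $x\in V_\tau$. An $F$-closed set containing such an $x$ is defined by elements of $I_F$, so it contains $V_\tau$; hence $V_\tau$ is irreducible over $F$, and its generic points are the $x\in V_\tau$ with ideal $I_F$, that is, those for which $S\to F\{x\}$, $X_\mu\mapsto x_\mu$, is injective. Finally, $Dx_\mu$ lies in $K[x_\lambda:|\lambda|\le|\mu|]$, so $K[x_\lambda:|\lambda|\le t]$ is stable under $D$ and $K(\theta x:\theta\in\Theta(t))=K(x_\mu:|\mu|\le t)$. There are $\binom{t+\tau}\tau$ indices $\mu$ with $|\mu|\le t$.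
\end{proof}

The heart of the matter is that a point of $V_\tau$ is either algebraic or generic.

\begin{proposition}\label{prop:C}
Let $E\supseteq K$ be a small $\Delta$-field and $x\in V_\tau$. Either $x\in E^{\mathrm{alg}}$, or the family $(x_\mu)_{\mu\in\mathbb N^\tau}$ is algebraically independent over $E$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:C}]
Only completeness remains. Let $Z\subsetneq V_\tau$ be closed, defined over a small algebraically closed $\Delta$-field $E\supseteq K$. A point $x\in Z\setminus E$ would be generic in $V_\tau$ over $E$ by Proposition~\ref{prop:C} and Lemma~\ref{lem:ring}, forcing $Z=V_\tau$. So $Z\subseteq E$. Write $Z$ as a finite union of sets irreducible over $E$. Each has a generic point in $E$; such a point is $E$-closed, so the set is that single point. Thus $Z$ is finite, and Theorem~\ref{thm:criterion} applies.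
\end{proof}

For $\tau=0$ the proposition is empty of content. For $\tau\ge1$ both the genericity of $a$ and the exponent $3$ matter, as the following remarks show for $m=2$.

\begin{remark}\label{rem:generic}
Suppose $\delta_2a=0$. By Lemma~\ref{lem:ring} with $\tau=0$, the set $\{x:\delta_1x=x^3+a,\ \delta_2x=0\}$ contains an element transcendental over any given small field, so it is infinite; by the lemma with $\tau=1$ it is a proper subset of $\{x:\delta_1x=x^3+a\}$. So Theorem~\ref{thm:criterion} does not apply to the latter.
\end{remark}

\begin{remark}\label{rem:riccati}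
Consider the Riccati equation $\delta_1x=x^2+a$ with any $a$. It has infinitely many solutions, by the proof of Lemma~\ref{lem:ring} with $X^2$ in place of $X^3$. Let $\rho_1,\rho_2,\rho_3$ be distinct solutions and $\chi(x)=\frac{(x-\rho_1)(\rho_2-\rho_3)}{(x-\rho_3)(\rho_2-\rho_1)}$. Using $\delta_1(x-\rho_i)=(\delta_1x-x^2-a)+(x+\rho_i)(x-\rho_i)$, we find for $x\ne\rho_1,\rho_3$
\[
\frac{\delta_1\chi(x)}{\chi(x)}=(\delta_1x-x^2-a)\Bigl(\frac1{x-\rho_1}-\frac1{x-\rho_3}\Bigr),
\]
while $\delta_1\chi(\infty)/\chi(\infty)=\rho_3-\rho_1\ne0$. So the M\"obius transformation $\chi$ maps the solution set onto $\{c:\delta_1c=0\}\cup\{\infty\}$. This is $L_1$ with the derivations interchanged, which is not complete.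
\end{remark}

\section{Algebraic or generic: proof of Proposition~\ref{prop:C}}\label{sec:dichotomy}

Let $\tau\ge1$. For $m=2$, $\tau=1$, write $x_j=\delta_2^jx$ and $a_j=\delta_2^ja$. Applying $\delta_2$ repeatedly to the equation gives
\[
Dx_0=x_0^3+a_0,\qquad Dx_1=3x_0^2x_1+a_1,\qquad Dx_2=3x_0^2x_2+6x_0x_1^2+a_2,\quad\dots
\]
After the first, each equation is linear in the new unknown, always with the same operator $z\mapsto Dz-3x_0^2z$, and its right side contains a new element $a_j$ that is $D$-transcendental over everything that came before. We must show that none of these linear equations can be solved algebraically in terms of the earlier unknowns. Only the derivation $D$ appears, so the problem is an ordinary one. We write \emph{$D$-field}, \emph{$D$-transcendental}, $F\langle\ \rangle_D$ for the notions of Section~\ref{sec:intro} with $\Delta$ replaced by $\{D\}$.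

\subsection*{Reduction to a tower of rational function fields}
Enumerate $\mathbb N^\tau$ as $\mu_0=0,\mu_1,\mu_2,\dots$ with $|\mu_i|$ nondecreasing, and put $x_i=x_{\mu_i}$, $a_i=a_{\mu_i}$, so $x_0=x$, $a_0=a$. For $\nu\ne0$, Leibniz's rule expresses $\partial^\nu(x^3)$ as an integral combination of products $x_{\lambda}x_{\lambda'}x_{\lambda''}$ with $\lambda+\lambda'+\lambda''=\nu$. The products in which one index equals $\nu$ contribute $3x^2x_\nu$, and in the others all indices have smaller norm than $\nu$. So for $i\ge1$ there is a polynomial $P_i$ over $\mathbb Z$, with $P_1=0$, such that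
\begin{equation}\label{eq:tower}
Dx_i=3x_0^2x_i+P_i(x_0,\dots,x_{i-1})+a_i .
\end{equation}
By the choice of $a$, the elements $D^ja_i$ are algebraically independent over $\mathbb Q$. With $A_i=\mathbb Q\langle a_0,\dots,a_{i-1}\rangle_D$, this says that \emph{$a_i$ is $D$-transcendental over $A_i$ for all $i\ge0$}.

Suppose the $x_i$ are dependent over $E$, and let $r$ be minimal such that $x_r$ is algebraic over $M=E(x_0,\dots,x_{r-1})$. If $r=0$ then $x\in E^{\mathrm{alg}}$, as desired. Suppose $r\ge1$. Then $x_0,\dots,x_{r-1}$ are algebraically independent over $E$, and $M$ is a $D$-field by \eqref{eq:tower}. Linearity lets us replace the algebraic solution by a rational one: the trace commutes with $D$ by (F5), and $3x_0^2$, $P_r$, $a_r$ lie in $M$, so $z=\operatorname{Tr}_{M(x_r)/M}(x_r)/[M(x_r):M]\in M$ satisfies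
\begin{equation}\label{eq:trace}
Dz-3x_0^2z=P_r(x_0,\dots,x_{r-1})+a_r .
\end{equation}

We have no control over $E$, so we enlarge it to a field with many automorphisms. Let $\mathcal D$ be a universal (saturated) differentially closed field for the single derivation $D$ containing $(E,D)$ as a small subfield, and let $C=\{c\in\mathcal D:Dc=0\}$. We use three properties of $\mathcal D$: it is algebraically closed; over every finitely generated $D$-subfield $A$ it contains a $D$-transcendental element, by (F2); and any two such elements are conjugate under an automorphism of $(\mathcal D,D)$ over $A$, by (F3). Let $\xi_0,\xi_1,\dots$ be indeterminates over $\mathcal D$, and make $M_i=\mathcal D(\xi_0,\dots,\xi_{i-1})$ a $D$-field by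
\[
D\xi_0=\xi_0^3+a,\qquad D\xi_j=3\xi_0^2\xi_j+c_j,\quad c_j=P_j(\xi_0,\dots,\xi_{j-1})+a_j\in M_j\quad(j\ge1).
\]
For $i\ge1$ let $\Lambda:M_i\to M_i$ be the $C$-linear map $\Lambda z=Dz-3\xi_0^2z$. The map $x_j\mapsto\xi_j$ embeds $M$ in $M_r$ as a $D$-field over $E$, and \eqref{eq:trace} becomes $c_r\in\Lambda(M_r)$. So Proposition~\ref{prop:C} follows once we prove the first of the following statements for all $i\ge1$.
\begin{itemize}
\item[$(\mathrm N_i)$] $c_i\notin\Lambda(M_i)$.
\item[$(\mathrm S_i)$] $\mathcal D\not\subseteq\Lambda(M_i)$.
\item[$(\mathrm H_i)$] If $\zeta\in M_i^*$, $e\in\mathbb Z$ and $D\zeta=e\,\xi_0^2\,\zeta$, then $e=0$ and $\zeta\in C$.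
\end{itemize}
The statement $(\mathrm N_i)$ is awkward to prove directly because of the polynomial $P_i$. The statement $(\mathrm S_i)$ is free of it, implies $(\mathrm N_i)$, and passes from $i$ to $i+1$ by comparing coefficients of $\xi_i$; the leading coefficient satisfies a homogeneous equation, which $(\mathrm H_i)$ controls.

\subsection*{The first level: rational functions of one variable}
Write $\xi=\xi_0$. The space $\Lambda(M_1)\cap\mathcal D$ is not zero. Differentiating $D\xi=\xi^3+a$ gives $\Lambda(\xi^3+a)=Da$. If $h\in\mathcal D$ has $Dh=1$, then $\Lambda(h(\xi^3+a))=\xi^3+a+h\,Da$ and $\Lambda\xi=a-2\xi^3$, so $\Lambda\bigl(h(\xi^3+a)+\frac12\xi\bigr)=h\,Da+\frac32a$. Both values are $D$-algebraic over $A_1=\mathbb Q\langle a\rangle_D$. The next lemma says that this is always so: a solution has finitely many coefficients, and they satisfy a closed system of differential equations over $A_1$.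

\begin{lemma}\label{lem:S1}
Every element of $\Lambda(M_1)\cap\mathcal D$ is $D$-algebraic over $A_1$. In particular $(\mathrm S_1)$ holds.
\end{lemma}

Since $c_1=a_1$, the lemma also gives $(\mathrm N_1)$ at once. For $m=2$ this is the first case of Proposition~\ref{prop:C}: if $x\in V_1$ is transcendental over $E$, then $x$ and $\delta_2x$ are algebraically independent over $E$.

\begin{proof}
Let $0\ne z\in\mathcal D(\xi)$ and $\alpha\in\mathcal D$ with $Dz=3\xi^2z+\alpha$.

\emph{Finite poles.} The ring $\mathcal D[\xi]$ and its localizations are stable under $D$. Let $\rho\in\mathcal D$ be a pole of order $n\ge1$, put $u=\xi-\rho$ and write $z=u^{-n}f$ with $f$ a unit at $\rho$. Then $Dz=-nu^{-n-1}f\,Du+u^{-n}Df$, and $Du=\xi^3+a-D\rho$ takes the value $\rho^3+a-D\rho$ at $\rho$. If this value were nonzero, $Dz$ would have a pole of order $n+1$, whereas $3\xi^2z+\alpha$ has a pole of order at most $n$. So $D\rho=\rho^3+a$ and $Du=u^3+3\rho u^2+3\rho^2u$. Let $\sum_{j\ge1}e_ju^{-j}$ be the principal part of $z$ at $\rho$, a finite sum. We have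
\[
D(e_ju^{-j})=(De_j)u^{-j}-je_j\bigl(u^{-j+2}+3\rho u^{-j+1}+3\rho^2u^{-j}\bigr),\qquad 3\xi^2=3u^2+6\rho u+3\rho^2,
\]
and the regular part of $z$ contributes no negative powers of $u$ to either side. The coefficient of $u^{-j}$, $j\ge1$, is $De_j-3j\rho^2e_j-3(j+1)\rho e_{j+1}-(j+2)e_{j+2}$ on the left and $3\rho^2e_j+6\rho e_{j+1}+3e_{j+2}$ on the right. Hence
\begin{equation}\label{eq:poles}
De_j=3(j+1)\rho^2e_j+3(j+3)\rho\,e_{j+1}+(j+5)e_{j+2}.
\end{equation}
Let $\rho_1,\dots,\rho_s$ be the poles of $z$ and $e_{k,j}$ the coefficients at $\rho_k$.

\emph{Infinity.} On $\mathcal D((\xi^{-1}))$ the sum of the coefficientwise action of $D$ and of $(\xi^3+a)\,d/d\xi$ is a derivation that agrees with $D$ on $\mathcal D$ and on $\xi$, hence on $\mathcal D(\xi)$. Expand $z=\sum_{j\le n}b_j\xi^j$ with $b_n\ne0$. Then $Dz=\sum_j\bigl((Db_j)\xi^j+jb_j\xi^{j+2}+jab_j\xi^{j-1}\bigr)$, and the coefficient of $\xi^i$ in $Dz-3\xi^2z=\alpha$ gives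
\begin{equation}\label{eq:infinity}
Db_i+(i-5)\,b_{i-2}+(i+1)\,a\,b_{i+1}=\begin{cases}\alpha&(i=0),\\0&(i\ne0).\end{cases}
\end{equation}
For $i=n+2$ the left side is $(n-3)b_n$, so $n=3$ or $n=-2$; in both cases $b_j=0$ for $j>3$. Taking $i=4,3,2,1,0$ in \eqref{eq:infinity} gives $-b_2=0$, $Db_3-2b_1=0$, $Db_2-3b_0+3ab_3=0$, $Db_1-4b_{-1}+2ab_2=0$, $Db_0-5b_{-2}+ab_1=\alpha$, that is,
\[
b_2=0,\quad b_1=\tfrac12Db_3,\quad b_0=ab_3,\quad b_{-1}=\tfrac18D^2b_3,\quad\alpha=D(ab_3)+\tfrac12a\,Db_3-5b_{-2}.
\]

\emph{Closing the system.} By partial fractions, $z$ is a polynomial plus the sum of its principal parts. Since $(\xi-\rho)^{-1}=\xi^{-1}+\rho\xi^{-2}+\cdots$ and $(\xi-\rho)^{-j}=\xi^{-j}+\cdots$, we get $b_{-1}=\sum_ke_{k,1}$ and $b_{-2}=\sum_k(e_{k,2}+\rho_ke_{k,1})$. The field $A_1(\rho_k,\,e_{k,j},\,b_3,\,Db_3)$ is therefore stable under $D$, by $D\rho_k=\rho_k^3+a$, by \eqref{eq:poles}, and by $D^2b_3=8\sum_ke_{k,1}$. It has finite transcendence degree over $A_1$ and contains $\alpha$, hence all $D^j\alpha$. So $\alpha$ is $D$-algebraic over $A_1$.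
\end{proof}

For $(\mathrm H_1)$ we need to know that solutions of $D\rho=\rho^3+a$ satisfy no linear relation over $\mathbb Z$. They satisfy no algebraic relation over $\mathbb Q$ at all. The reason is that the transcendence of $a$ splits the equation into the vector fields $X^3\,d/dX$ and $d/dX$, and these generate all the fields $X^k\,d/dX$ under brackets.

\begin{lemma}\label{lem:indep}
Distinct elements $\rho_1,\dots,\rho_s\in\mathcal D$ with $D\rho_k=\rho_k^3+a$ are algebraically independent over $\mathbb Q$.
\end{lemma}

\begin{proof}
Write $\rho=(\rho_1,\dots,\rho_s)$. If $a$ were algebraic over $\mathbb Q(\rho)$, then $D$ would map $\mathbb Q(\rho)$ into $\mathbb Q(\rho)^{\mathrm{alg}}$, so $\mathbb Q(\rho)^{\mathrm{alg}}$ would be stable under $D$ by the formula in (F5). It would contain the algebraically independent elements $D^ja$, although its transcendence degree is finite. So $a$ is transcendental over $\mathbb Q(\rho)$.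

Let $I\subseteq\mathbb Q[X_1,\dots,X_s]$ be the ideal of $\rho$, and let $\theta_j=\sum_kX_k^j\,\partial/\partial X_k$ for $j\ge0$. For $f\in I$,
\[
0=D(f(\rho))=(\theta_3f)(\rho)+a\,(\theta_0f)(\rho),
\]
so both terms vanish, and $I$ is stable under $\theta_3$ and $\theta_0$. From $[\theta_i,\theta_j]=(j-i)\theta_{i+j-1}$ we obtain $\theta_2=\frac13[\theta_0,\theta_3]$, $\theta_1=\frac12[\theta_0,\theta_2]$ and $\theta_{j+1}=\frac1{j-2}[\theta_2,\theta_j]$ for $j\ge3$. Hence $I$ is stable under all $\theta_j$: for $f\in I$ we have $\sum_k\rho_k^j\,(\partial f/\partial X_k)(\rho)=0$ for $0\le j<s$. The Vandermonde determinant of the distinct $\rho_k$ is nonzero, so all $\partial f/\partial X_k$ lie in $I$. A nonzero element of $I$ of least degree is not constant, so it would have a nonzero partial derivative of smaller degree in $I$. Thus $I=0$.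
\end{proof}

For the Riccati equation the brackets of $\theta_0$ and $\theta_2$ do not leave the span of $\theta_0,\theta_1,\theta_2$; this is where the argument breaks down in the situation of Remark~\ref{rem:riccati}.

\begin{lemma}\label{lem:H1}
$(\mathrm H_1)$ holds.
\end{lemma}

\begin{proof}
Write $\zeta=c\prod_k(\xi-\rho_k)^{n_k}$ with $c\in\mathcal D^*$, distinct $\rho_k\in\mathcal D$ and nonzero integers $n_k$. The logarithmic derivative gives
\[
\frac{Dc}c+\sum_kn_k\frac{\xi^3+a-D\rho_k}{\xi-\rho_k}=e\xi^2 .
\]
The residue at $\rho_k$ is $n_k(\rho_k^3+a-D\rho_k)=0$. So $D\rho_k=\rho_k^3+a$, the $k$-th fraction equals $\xi^2+\rho_k\xi+\rho_k^2$, and the coefficient of $\xi$ gives $\sum_kn_k\rho_k=0$. By Lemma~\ref{lem:indep} the product is empty. Then $Dc/c=e\xi^2$ forces $e=0$ and $Dc=0$.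
\end{proof}

Some hypothesis on $a$ is needed here: for $a=0$ the element $\zeta=\xi$ satisfies $D\zeta=\xi^2\zeta$.

\subsection*{Climbing the tower}
Consider the second level for $\tau=1$, and suppose $\Lambda z=6\xi_0\xi_1^2+a_2$ with $z\in M_2$. The $D$-field $M_2$ involves only $a_0$ and $a_1$. An automorphism $\sigma$ of $\mathcal D$ fixing $A_2$ acts on the coefficients of $z$ and gives $\Lambda(\sigma z)=6\xi_0\xi_1^2+\sigma a_2$. Subtracting two such equations removes the polynomial, and since $a_2$ is $D$-transcendental over $A_2$, the difference of two conjugates of $a_2$ is arbitrary. In general: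

\begin{lemma}\label{lem:shift}
Let $i\ge1$ and assume $(\mathrm S_i)$. If $P\in A_i[\xi_0,\dots,\xi_{i-1}]$ and $\beta\in\mathcal D$ is $D$-transcendental over $A_i$, then $P+\beta\notin\Lambda(M_i)$. In particular $(\mathrm S_i)$ implies $(\mathrm N_i)$.
\end{lemma}

\begin{proof}
Suppose $P+\beta\in\Lambda(M_i)$, and let $\alpha\in\mathcal D$. Choose $\gamma\in\mathcal D$ that is $D$-transcendental over $A_i\langle\alpha\rangle_D$. Then $\gamma+\alpha$ has the same property by (F6), so both $\gamma$ and $\gamma+\alpha$ are $D$-transcendental over $A_i$. There are automorphisms of $(\mathcal D,D)$ over $A_i$ sending $\beta$ to $\gamma$ and to $\gamma+\alpha$. Extend them to $M_i$ by fixing the $\xi_j$. The extensions fix $D\xi_j$ for $j<i$, whose coefficients lie in $A_i$, so they commute with $D$ and with $\Lambda$, and they fix $P$. Hence $P+\gamma$ and $P+\gamma+\alpha$ lie in $\Lambda(M_i)$, and so does their difference $\alpha$. As $\alpha$ was arbitrary, this contradicts $(\mathrm S_i)$. For the last claim take $P=P_i(\xi_0,\dots,\xi_{i-1})$ and $\beta=a_i$.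
\end{proof}

\begin{lemma}\label{lem:step}
Let $i\ge1$ and assume $(\mathrm S_i)$ and $(\mathrm H_i)$. Then $(\mathrm S_{i+1})$ and $(\mathrm H_{i+1})$ hold.
\end{lemma}

\begin{proof}
Put $y=\xi_i$, so that $M_{i+1}=M_i(y)$ and $Dy=3\xi_0^2y+c_i$ with $c_i\in M_i$. For $\zeta\in M_i$ and $l\ge0$,
\begin{equation}\label{eq:mono}
D(\zeta y^l)=(D\zeta+3l\xi_0^2\zeta)\,y^l+l\,c_i\zeta\,y^{l-1}.
\end{equation}
So $D$ preserves $M_i[y]$ and does not raise the degree in $y$; by the quotient rule, $D$ and $\Lambda$ do not raise the degree of a rational function in $y$ either.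

\emph{Proof of $(\mathrm H_{i+1})$.} Let $\zeta\in M_{i+1}^*$ satisfy $D\zeta=e\xi_0^2\zeta$, and factor $\zeta=h\prod_kp_k^{n_k}$ with $h\in M_i^*$, distinct monic irreducible $p_k\in M_i[y]$ and nonzero integers $n_k$. Then $\sum_kn_k\,Dp_k/p_k=e\xi_0^2-Dh/h\in M_i$. Suppose some factor $p=p_k=y^n+qy^{n-1}+\cdots$ occurs, $n\ge1$. All other terms of the identity lie in the localization of $M_i[y]$ at $(p)$, so $p$ divides $Dp$. By \eqref{eq:mono}, $Dp$ has degree at most $n$ and its coefficient of $y^n$ is $3n\xi_0^2$, so $Dp=3n\xi_0^2\,p$. The coefficient of $y^{n-1}$ gives $nc_i+Dq+3(n-1)\xi_0^2q=3n\xi_0^2q$, that is, $\Lambda(-q/n)=c_i$. This contradicts $(\mathrm N_i)$, which holds by Lemma~\ref{lem:shift}. So $\zeta=h\in M_i$, and $(\mathrm H_i)$ applies.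

\emph{Proof of $(\mathrm S_{i+1})$.} Let $\alpha\in\mathcal D$ be $D$-transcendental over $A_{i+1}$, and suppose $\Lambda z=\alpha$ with $z\in M_{i+1}$. Write $z=z_++z_-$ with $z_+\in M_i[y]$ and $z_-$ zero or of negative degree. Then $\Lambda z_-=\alpha-\Lambda z_+$ is a polynomial and is zero or of negative degree, so it is zero. Thus we may take $z=\sum_{l=0}^d\zeta_ly^l$ with $\zeta_l\in M_i$, and $\zeta_d\ne0$ since $\alpha\ne0$. If $d=0$, then $\Lambda\zeta_0=\alpha$ contradicts Lemma~\ref{lem:shift} with $P=0$. Let $d\ge1$. By \eqref{eq:mono}, the coefficient of $y^d$ in $\Lambda z=\alpha$ gives $D\zeta_d=-3(d-1)\xi_0^2\zeta_d$, so $(\mathrm H_i)$ yields $d=1$ and $\zeta_1=\varkappa\in C\setminus\{0\}$. The coefficient of $y^0$ gives $\Lambda\zeta_0+\varkappa c_i=\alpha$, hence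
\[
\Lambda(-\zeta_0/\varkappa)=P_i(\xi_0,\dots,\xi_{i-1})+\beta,\qquad\beta=a_i-\alpha/\varkappa .
\]
If $\beta$ were $D$-algebraic over $A_i$, then $\alpha=\varkappa(a_i-\beta)$ would be $D$-algebraic over $A_{i+1}$ by (F6), because $a_i\in A_{i+1}$ and $D\varkappa=0$. So $\beta$ is $D$-transcendental over $A_i$, which again contradicts Lemma~\ref{lem:shift}.
\end{proof}

By Lemmas~\ref{lem:S1}, \ref{lem:H1} and~\ref{lem:step}, $(\mathrm S_i)$ and $(\mathrm H_i)$ hold for all $i\ge1$, and Lemma~\ref{lem:shift} gives $(\mathrm N_i)$ for all $i\ge1$. This proves Proposition~\ref{prop:C}, and with it Theorem~\ref{thm:main}.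

\section{The range of differential types}\label{sec:range}

We prove Theorem~\ref{thm:range}. The upper bound is an induction on the dimension of the ambient space: a complete $V$ is not all of $\mathbb P^n$, so it can be projected from a point outside it, and a $\Delta$-transcendental coordinate must survive either in the image or in a fiber.

\begin{lemma}\label{lem:perm}
\begin{itemize}
\item[(a)] Let $n\ge1$, let $V\subseteq\mathbb P^n$ be complete, $p\notin V$, and let $\phi:V\to\mathbb P^{n-1}$ be the projection from $p$. Then $\phi(V)$ is closed and complete.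
\item[(b)] If $V$ and $W$ are complete, so is $V\times W$, viewed as a projective variety by the Segre embedding.
\end{itemize}
\end{lemma}

\begin{proof}
(a) After a linear change of coordinates, $p=[0:\dots:0:1]$ and $\phi[v_0:\dots:v_n]=[v_0:\dots:v_{n-1}]$. The graph of $\phi$ is the closed subset of $V\times\mathbb P^{n-1}$ given by $v_iv'_j=v_jv'_i$ $(i,j<n)$, and $\phi(V)$ is its projection, which is closed as $V$ is complete. In charts $\phi$ is given by quotients of coordinates with nonvanishing denominators, so $\phi\times\mathrm{id}:V\times Y\to\phi(V)\times Y$ is continuous. A closed $Z\subseteq\phi(V)\times Y$ has the same image in $Y$ as its closed preimage in $V\times Y$.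

(b) Each standard chart of the target of the Segre embedding meets the image in the graph of a polynomial map on a product of charts, so the embedding is a homeomorphism onto a closed set, also after taking the product with another space. Thus $V\times W$ is projective and $W\times Y$ is quasi-projective. The projection $V\times W\times Y\to Y$ is the composite of the closed maps $V\times(W\times Y)\to W\times Y$ and $W\times Y\to Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
\emph{The type is at most $m-1$.} The type is at most $m$, so we show by induction on $n$ that no complete $V\subseteq\mathbb P^n$ irreducible over a small field has type $m$. For $n=0$, $V$ is a point, of type $0<m$. Let $n\ge1$ and let $V\subseteq\mathbb P^n$ be complete, irreducible over a small $K$, and of type $m$. By Example~\ref{ex:Q} there is $p\notin V$; let $K_1\supseteq K$ be a small field containing coordinates of $p$. For a point $v$ of a projective space, $K_1\langle v\rangle$ denotes the $\Delta$-field generated over $K_1$ by the ratios of its homogeneous coordinates.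

Some affine coordinate of a generic point of $V$ over $K$ is $\Delta$-transcendental over $K$. By (F3) an element of $\operatorname{Aut}(\mathcal U/K)$ sends it to an element $\Delta$-transcendental over $K_1$, and this automorphism preserves $V$. So there is $v\in V$ such that $K_1\langle v\rangle$ is not $\Delta$-algebraic over $K_1$. Change coordinates linearly over $K_1$ so that $p=[0:\dots:0:1]$; this does not change $K_1\langle v\rangle$. Normalize $v$ with $v_l=1$ for some $l<n$, and let $v'=\phi(v)=[v_0:\dots:v_{n-1}]$, $F=K_1\langle v'\rangle$ and $V'=\phi(V)$. By Lemma~\ref{lem:perm}(a), $V'$ is closed and complete, and it is defined over $K_1$ by (F4).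

Suppose $F$ is not $\Delta$-algebraic over $K_1$. Then by (F6) some $v_i$ with $i<n$ is $\Delta$-transcendental over $K_1$. The smallest $K_1$-closed set containing $v'$ is irreducible over $K_1$ with generic point $v'$, so it has type $m$, and it is a closed subset of $V'$, so it is complete. This contradicts the induction hypothesis.

Suppose $F$ is $\Delta$-algebraic over $K_1$. Since $K_1\langle v\rangle=F\langle v_n\rangle$, (F6) shows that $v_n$ is $\Delta$-transcendental over $F$. The set $\{s\in\mathbb A^1:[v_0:\dots:v_{n-1}:s]\in V\}$ is $F$-closed and contains $v_n$, so its defining $\Delta$-polynomials are zero and it is all of $\mathbb A^1$. Hence the closed set $\{u\in\mathbb A^1:[uv_0:\dots:uv_{n-1}:1]\in V\}$ contains $\mathbb Q^*$, and therefore $0$. This means $p\in V$, a contradiction.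

\emph{Realization.} Each type $\tau$ with $0\le\tau\le m-1$ occurs by Theorem~\ref{thm:main}. Given $d_0,\dots,d_{m-1}$, choose for each $\tau$ an element $a^{(\tau)}$ as in that theorem, and a small $K$ containing all of them. Let $d=\sum_\tau d_\tau$ and $W=\prod_\tau V_\tau^{d_\tau}\subseteq\mathbb A^d$. If $d=0$, then $W$ is a point and $\omega_W=0$. In general $W$ is complete by Lemma~\ref{lem:perm}(b). It is the zero set of the $\Delta$-ideal $J\subseteq K\{X_1,\dots,X_d\}$ generated by the ideals $I_K$ of Lemma~\ref{lem:ring} for the individual factors, and $K\{X_1,\dots,X_d\}/J$ is the tensor product over $K$ of the polynomial rings of that lemma, again a polynomial ring. So $J$ is prime, $W$ is irreducible over $K$, and for a generic point $(x_1,\dots,x_d)$ the elements $\partial^\mu x_k$, taken for all factors together, are algebraically independent over $K$. In the Segre chart containing $W$, the affine coordinates are the products $\prod_{k\in S}x_k$ over nonempty $S\subseteq\{1,\dots,d\}$. They include the $x_k$, and by Leibniz's rule their derivatives of order at most $t$ lie in $K[\theta x_k:\theta\in\Theta(t),\ 1\le k\le d]$.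 Counting the independent generators factor by factor as in Lemma~\ref{lem:ring}, we obtain $\omega_W(t)=\sum_\tau d_\tau\binom{t+\tau}\tau$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EP}
Engler and Prestel, \emph{Valued Fields}.

\bibitem{FLS}
James Freitag, Omar Leon Sanchez, William Simmons, \emph{On linear dependence over complete differential algebraic varieties}, arXiv:1401.6211 (2014).

\end{thebibliography}
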